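# A signed bipartite planar graph with $\chi_c>3$ that receives no homomorphism from $S(K_3)$

## Signed graphs, switching, and signs of closed walks

**Definition (signed graph, switching).** A *signed graph* $(G,\sigma)$ is a graph $G$ (loops and multi-edges allowed) with a signature $\sigma:E(G)\to\{+,-\}$. *Switching* at a vertex $v$ changes the sign of every edge incident to $v$. Two signatures are *equivalent* if a sequence of switchings turns one into the other. A signed graph is called bipartite, or planar, if its underlying graph is.

Every signed graph that we switch below will be loopless. A sequence of switchings then amounts to switching at a set $U$ of vertices (those switched an odd number of times), and an edge changes sign exactly when one of its two ends lies in $U$ and the other does not.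

*Example.* Take a 4-cycle $u_0x_0v_0y_0$ in which only $u_0y_0$ is negative. Switching at $y_0$ makes $u_0y_0$ positive and $y_0v_0$ negative. The negative edge has moved, but there is still an odd number of negative edges. We call this signed graph $C_{-4}$.

**Definition (sign of a closed walk).** The sign $\sigma(W)$ of a closed walk $W$ is the product of the signs of its edges, counted with multiplicity. A trivial walk has sign $+$. A cycle is *negative* if its sign is $-$, that is, if it has an odd number of negative edges.

**Definition (homomorphism).** A *(switching) homomorphism* $(G,\sigma)\to(H,\pi)$ is a graph homomorphism of $G$ to $H$, mapping vertices to vertices and edges to edges and preserving incidence, which preserves edge signs with respect to $\pi$ and some signature $\sigma'$ equivalent to $\sigma$.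

*Example.* Let $D$ be the signed graph with two vertices $s,t$ joined by one positive and one negative edge. Map $u_0,v_0\mapsto s$ and $x_0,y_0\mapsto t$, send $u_0y_0$ to the negative edge and the other three edges of $C_{-4}$ to the positive one. This is a homomorphism $C_{-4}\to D$, with no switching needed.

**Lemma 1.** For loopless signed graphs: (i) switching does not change the sign of a closed walk; (ii) a homomorphism maps each closed walk to a closed walk of the same sign; (iii) the composition of two homomorphisms is a homomorphism.

*Proof.* (i) If a closed walk, read cyclically, visits $v$ exactly $k$ times, then it traverses edges incident to $v$ exactly $2k$ times. Switching at $v$ therefore multiplies its sign by $(-1)^{2k}=1$.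

(ii) Let $\sigma'\sim\sigma$ be the signature that the homomorphism preserves. The image of $W$ has sign $\sigma'(W)$, which is $\sigma(W)$ by (i).

(iii) Let $\varphi:(G,\sigma)\to(H,\pi)$ preserve signs from $\sigma'\sim\sigma$ to $\pi$. Let $\psi:(H,\pi)\to(K,\kappa)$ preserve signs from $\pi'$ to $\kappa$, where $\pi'$ comes from $\pi$ by switching at $U\subseteq V(H)$. Switch $\sigma'$ at $\varphi^{-1}(U)$. An edge $e$ of $G$ changes sign exactly when $\varphi(e)$ does, so $\psi\varphi$ preserves signs from the new signature to $\kappa$. $\square$

## Circular colorings, the target $(K_{3,3},M)$, and the graphs $S(G)$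

**Definition (circular chromatic number).** For real $r\ge2$, a *circular $r$-coloring* of $(G,\sigma)$ assigns to each vertex a point of a circle of circumference $r$ such that the endpoints of each positive edge are at circular distance at least $1$ and the endpoints of each negative edge are at circular distance at most $\frac r2-1$. The *circular chromatic number* $\chi_c(G,\sigma)$ is the infimum of all $r$ for which such a coloring exists.

*Example: $\chi_c(C_{-4})=\frac83$.* Put $\delta=\frac r2-1$. Along a positive edge the position changes by $\frac r2+\varepsilon$ modulo $r$ with $|\varepsilon|\le\delta$, and along a negative edge by $\varepsilon$ with $|\varepsilon|\le\delta$. Going once around $C_{-4}$ gives $\frac{3r}2+\sum\varepsilon\equiv0 \pmod r$, so $\sum\varepsilon\equiv\frac r2 \pmod r$. Hence $4\delta\ge\frac r2$, which says $r\ge\frac83$. For $r=\frac83$ the positions $u_0=0$, $x_0=\frac53$, $v_0=\frac23$, $y_0=\frac73$ work: each positive edge has distance exactly $1$, and $u_0y_0$ has distance $\frac13=\frac r2-1$.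

**Definition (the target).** $(K_{3,3},M)$ has vertices $u_1,u_2,u_3$ and $w_1,w_2,w_3$. The edge $u_iw_j$ is negative if $i=j$ and positive if $i\ne j$, so the negative edges form the perfect matching $M$.

The following fact is known, and we take it as given: *for a signed bipartite graph $(G,\sigma)$, $\chi_c(G,\sigma)\le3$ if and only if $(G,\sigma)\to(K_{3,3},M)$.*

*Example.* The map $u_0\mapsto u_1$, $y_0\mapsto w_1$, $v_0\mapsto u_2$, $x_0\mapsto w_3$ is a homomorphism $C_{-4}\to(K_{3,3},M)$: the edge $u_0y_0$ goes to $u_1w_1\in M$, and the other three edges go to $u_2w_1$, $u_2w_3$, $u_1w_3$, which are positive. This agrees with $\frac83\le3$.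

**Definition ($S(G)$).** For a loopless graph $G$, $S(G)$ is the signed bipartite graph obtained by replacing each edge $uv$ by a negative 4-cycle $u\,x_{uv}\,v\,y_{uv}$, where $x_{uv}$ and $y_{uv}$ are new vertices.

*Example.* $S(K_2)=C_{-4}$. The graph $S(K_3)$ has $3+6=9$ vertices and $12$ edges: three negative 4-cycles arranged in a ring, consecutive ones sharing a vertex.

*Normal form.* The definition does not say which edges of the 4-cycle are negative, and it need not. In a negative 4-cycle $u\,x\,v\,y$ exactly one of the paths $u\,x\,v$ and $u\,y\,v$ is negative. The new vertices have degree 2, so switching at them affects nothing else. Switching at $x$ and $y$ we can make both edges of the positive path positive, and put the minus sign of the negative path on whichever of its two edges we like. We may also choose which new vertex bears the name $y_{uv}$. So $S(G)$ is well defined up to renaming and switching at new vertices.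

## Forbidding $S(K_3)$ in signed bipartite planar graphs

Everything needed to pose the problem is now in place. Its source is Reza Naserasr and Zhouningxin Wang, "Signed bipartite circular cliques and a bipartite analogue of Grötzsch's theorem", arXiv:2109.12618 (2021).

*Prove or disprove: if $(G,\sigma)$ is a signed bipartite planar graph with $S(K_3)\not\to(G,\sigma)$, then $\chi_c(G,\sigma)\le3$, i.e. $(G,\sigma)\to(K_{3,3},M)$.*

The statement is false, and the failure does not depend on the choice of $K_3$.

**Theorem 1.** There is a signed bipartite planar graph $(G,\sigma)$ such that $S(H)\not\to(G,\sigma)$ for *every* non-bipartite loopless graph $H$ (in particular for $H=K_3$), and $(G,\sigma)\not\to(K_{3,3},M)$, so $\chi_c(G,\sigma)>3$.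

**Theorem 2.** For a finite nonempty loopless graph $H$, the implication "$(G,\sigma)$ signed bipartite planar and $S(H)\not\to(G,\sigma)$ $\Rightarrow$ $\chi_c(G,\sigma)\le3$" holds if and only if $H$ is bipartite.

The proof of Theorem 1 uses, besides textbook facts, only the equivalence between $\chi_c\le3$ and mapping to $(K_{3,3},M)$. Theorem 2 uses one further published theorem, stated when we need it.

## What a negative 4-cycle forces

Both halves of the problem, maps out of $S(H)$ and maps into $(K_{3,3},M)$, see negative 4-cycles in the same way.

**Definition (opposite graph).** For a simple signed graph $(G,\sigma)$, let $N(G,\sigma)$ be the graph on $V(G)$ whose edges are the pairs $\{a,a'\}$ that are opposite on some negative 4-cycle $a\,b\,a'\,b'$ of $G$.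

*Example.* $N(C_{-4})$ consists of the two disjoint edges $u_0v_0$ and $x_0y_0$.

**The index coloring.** Suppose $\varphi:(G,\sigma)\to(K_{3,3},M)$. Let $c(z)\in\{1,2,3\}$ be the index of $\varphi(z)$, and call an edge *monochromatic* if its ends have equal $c$, *bichromatic* otherwise. The signature preserved by $\varphi$ is equivalent to $\sigma$ and is negative exactly on the monochromatic edges. By Lemma 1(i), for every closed walk $W$ of $G$,
$$\sigma(W)=(-1)^{\mu(W)},\qquad \mu(W)=\text{the number of monochromatic edge-traversals of }W. \tag{1}$$

**Lemma 2.** Let $(G,\sigma)$ be a simple signed graph. (i) If $H$ is loopless and $\psi:S(H)\to(G,\sigma)$ is a homomorphism, then $\psi$ restricted to $V(H)$ is a graph homomorphism $H\to N(G,\sigma)$. (ii) If $(G,\sigma)\to(K_{3,3},M)$ with index coloring $c$, then $c$ is a proper coloring of $N(G,\sigma)$.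

*Proof.* (i) Let $uv\in E(H)$. By Lemma 1(ii), the negative 4-cycle $u\,x_{uv}\,v\,y_{uv}$ maps to a negative closed walk $a\,b\,a'\,b'$ with $a=\psi(u)$ and $a'=\psi(v)$. If $a=a'$, the walk traverses the edge $ab$ twice and the edge $ab'$ twice. If $b=b'$, it traverses $ab$ twice and $a'b$ twice. Since $G$ is simple, these really are repetitions of the same edges, so the walk would be positive. Hence $a\ne a'$ and $b\ne b'$. As $G$ has no loops, $a\,b\,a'\,b'$ is a negative 4-cycle with $a,a'$ opposite, so $\psi(u)\psi(v)\in E(N)$.

(ii) Let $a\,b\,a'\,b'$ be a negative 4-cycle and suppose $c(a)=c(a')$. The two edges at $b$ are both monochromatic or both not, and likewise at $b'$. So $\mu$ is even on this cycle and (1) makes it positive, a contradiction. $\square$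

## The graphs $S(H)$ and Grötzsch's theorem

The simplest test cases are the graphs $S(H)$ themselves.

**Proposition 3.** For a loopless graph $H$, $S(H)\to(K_{3,3},M)$ if and only if $H$ is 3-colorable.

*Proof.* If $S(H)\to(K_{3,3},M)$, apply (1) to the 4-cycle $u\,x_{uv}\,v\,y_{uv}$, exactly as in the proof of Lemma 2(ii), to get $c(u)\ne c(v)$ for each edge $uv$. So $c$ is a proper 3-coloring of $H$. Conversely, let $c$ be a proper 3-coloring. Map $u\mapsto u_{c(u)}$ for $u\in V(H)$. For each edge, with one end called $u$ and the other $v$, map $x_{uv}\mapsto w_k$, where $k$ is the third color, and $y_{uv}\mapsto w_{c(u)}$. The pulled-back signature is negative only on $u\,y_{uv}$, and by the normal form we may assume that this is the signature of $S(H)$. $\square$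

For instance, $S(K_3)\to(K_{3,3},M)$, while $S(K_4)$ is a signed bipartite planar graph with $\chi_c>3$. It is no counterexample to the statement, because $S(K_3)\to S(K_4)$.

Let $H$ now be simple and planar. Then $S(H)$ is a simple signed bipartite planar graph. A 4-cycle of $S(H)$ contains two new vertices; these have degree 2, so they have the same neighborhood, and since $H$ is simple they are $x_{uv},y_{uv}$ for one edge $uv$. So $N(S(H))$ is $H$ together with the disjoint edges $x_{uv}y_{uv}$. By Lemma 2(i), if $S(K_3)\to S(H)$ then $N(S(H))$, and hence $H$, contains a triangle. Conversely, if $H$ contains a triangle then $S(K_3)\to S(H)$ by inclusion. For the graphs $S(H)$, therefore, the statement says: *a simple planar graph without triangles is 3-colorable.* That is Grötzsch's theorem, so no counterexample has the form $S(H)$ with $H$ simple.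

This shows where the first approach to a counterexample gets stuck. The approach is to look for a planar $G$ in which the inequalities $c(a)\ne c(a')$ coming from negative 4-cycles cannot all be satisfied with three colors, while $N$ stays triangle-free. On the graphs $S(H)$ Grötzsch's theorem blocks exactly this. But (1) speaks about *all* closed walks, and Lemma 2(ii) uses only the 4-cycles. So we change the plan: make $N$ as harmless as possible, even bipartite, and let the contradiction come from the signs of long closed walks.

## A face vertex forbids rainbow faces: the graph $G(T,\pi)$

A vertex $y$ that is $N$-adjacent to all three corners of a triangle takes one color and thereby bars that color from the corners, so the corners use at most two colors. The edges of $N$ used for this run between corners and the new vertices $y$, and so form a bipartite graph.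

Recall that a *plane triangulation* is a plane graph in which every face is bounded by a triangle. Its dual is cubic. For example, the dual of plane $K_4$ is $K_4$, and the dual of the octahedron is the cube.

**Definition ($G(T,\pi)$).** Let $T$ be a simple plane triangulation with face set $F(T)$, and let $\pi:E(T)\to\{\pm1\}$. Build $G=G(T,\pi)$ with its signature $\sigma$ as follows.

- Each edge $e=uv$ of $T$ is subdivided by a vertex $b_e$, and the two new edges get signs with product $\pi(e)$.
- In each face $f$ we put a new vertex $y_f$. For each corner $x$ of $f$ we add new vertices $p_{f,x},q_{f,x}$, both adjacent exactly to $x$ and $y_f$, with signs such that the 4-cycle $C_{f,x}=x\,p_{f,x}\,y_f\,q_{f,x}$ is negative.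

*Example.* For $T=K_4$ the graph $G$ has $4+6+4+24=38$ vertices and $12+48=60$ edges.

$G$ is simple. It is planar, because inside each face the vertex $y_f$ is joined to the three corners by three pairs of paths of length 2, which can be drawn without crossings. It is bipartite with parts $A=V(T)\cup\{y_f: f\in F(T)\}$ and $B$, the set of all vertices $b_e,p_{f,x},q_{f,x}$. Every vertex of $B$ has degree 2.

**Lemma 4.** If $H$ is loopless and $S(H)\to G(T,\pi)$, then $H$ is bipartite.

*Proof.* **Step 1: find all 4-cycles of $G$.** A 4-cycle contains two vertices of $B$; having degree 2, they have the same neighborhood. The neighborhood of $b_e$ is the pair of ends of $e$, and these pairs are pairwise distinct because $T$ is simple. The neighborhood of $p_{f,x}$ and of $q_{f,x}$ is $\{x,y_f\}$, which belongs to no other vertex of $B$. So the 4-cycles of $G$ are exactly the cycles $C_{f,x}$, all of them negative.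

**Step 2: read off $N(G,\sigma)$ and conclude.** The edges of $N$ are the pairs $\{x,y_f\}$ and $\{p_{f,x},q_{f,x}\}$. The former make a bipartite graph between $V(T)$ and $\{y_f\}$, the latter a matching on other vertices. So $N$ is bipartite. By Lemma 2(i) there is a homomorphism $H\to N$, and so $H$ is bipartite. $\square$

Half of Theorem 1 is now settled for *every* choice of $T$ and $\pi$. It remains to choose them so that $G(T,\pi)\not\to(K_{3,3},M)$.

## Two-colored faces trace cycles in the dual: even $S$-covers

Let $Q=T^*$ be the cubic plane dual, so $V(Q)=F(T)$, and let $S\subseteq V(Q)$ be the set of faces of $T$ whose boundary is negative under $\pi$.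

**Definition (even $S$-cover).** Let $Q$ be a cubic graph and $S\subseteq V(Q)$. An *even $S$-cover* of $Q$ is a set $Z\subseteq E(Q)$ such that every vertex has $Z$-degree $0$ or $2$, every vertex of $S$ has $Z$-degree $2$, and every cycle (component) of $Z$ contains an even number of vertices of $S$.

*Example.* Let $T=K_4$ with all edges negative. All four faces are negative, so $S$ is all of $V(Q)$, where $Q=K_4$. A 4-cycle of $Q$ is an even $S$-cover. A triangle of $Q$ is not one: it misses a vertex of $S$ and contains three. To see the connection with colorings, color the vertices of $T$ with three colors so that no face is rainbow and no face is monochromatic. Three vertices of one color would give a monochromatic face, and color classes of sizes $2,1,1$ would give a rainbow face. So the classes have sizes $2,2$, the bichromatic edges form a 4-cycle of $T$, and their dual edges form a 4-cycle through all four faces.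

**Lemma 5.** If $G(T,\pi)\to(K_{3,3},M)$, then $Q$ has an even $S$-cover.

*Proof.* Let $c$ be the index coloring.

**Step 1: no face is rainbow.** If $x$ is a corner of $f$, then $x$ and $y_f$ are opposite on the negative 4-cycle $C_{f,x}$, so $c(x)\ne c(y_f)$ by Lemma 2(ii). Hence the three corners of each face use at most two colors.

**Step 2: closed walks of $T$ whose vertices all have the same color are positive.** Let $W$ be such a walk. In $G$, each step $uv$ of $W$ along an edge $e$ becomes $u\,b_e\,v$, and since $c(u)=c(v)$, both or neither of the two edges are monochromatic. So $\mu$ of the subdivided walk is even, and by (1) its sign is $+$. By construction that sign is $\pi(W)$.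

**Step 3: define $Z$ and check its degrees.** Let
$$Z=\{e^*: e=uv\in E(T),\ c(u)\ne c(v)\}.$$
A triangle whose corners use one color has $0$ bichromatic edges, and one whose corners use exactly two colors has $2$. By Step 1 all $Z$-degrees are $0$ or $2$. If $f\in S$, the boundary of $f$ is negative, so by Step 2 it is not monochromatic, and $f$ has $Z$-degree $2$.

**Step 4: along one cycle of $Z$ the pair of colors is constant.** Let $f_1,\dots,f_k$ be a cycle of $Z$, where $e_i^*$ joins $f_i$ to $f_{i+1}$, indices modulo $k$. The face $f_i$ has two bichromatic boundary edges $e_{i-1},e_i$ and a monochromatic one, $d_i$. Its corners use exactly two colors, so $e_{i-1}$ and $e_i$ have the same pair of end-colors. Hence all $e_i$ have the same color pair $\{\alpha,\beta\}$. Let $x_i$ be the $\alpha$-end and $y_i$ the $\beta$-end of $e_i$.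

**Step 5: the edges $d_i$ form two monochromatic closed walks.** In $f_i$ two corners share a color and the third has its own, and this third corner is the common end of $e_{i-1}$ and $e_i$. If its color is $\alpha$, then $x_{i-1}=x_i$ and $d_i=y_{i-1}y_i$. If its color is $\beta$, then $y_{i-1}=y_i$ and $d_i=x_{i-1}x_i$. So as $i$ runs once around, $x_i$ traces a closed walk in color $\alpha$, $y_i$ traces a closed walk in color $\beta$ (either may be trivial), and each $d_i$ is used as a step of exactly one of them, once for each index $i$. By Step 2, $\prod_i\pi(d_i)=1$.

**Step 6: count the vertices of $S$ on the cycle.** Each $e_i$ lies on the boundary of both $f_i$ and $f_{i+1}$, so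
$$\prod_i\pi(\partial f_i)=\prod_i\pi(e_{i-1})\,\pi(e_i)\,\pi(d_i)=\prod_i\pi(d_i)=1 .$$
Thus an even number of the $f_i$ are negative faces, i.e. lie in $S$. $\square$

## Why $Q$ cannot be Hamiltonian, and how a 3-edge-cut can help

We now need a planar cubic $Q$ and a set $S$ without an even $S$-cover. Since every edge of $T$ lies on two faces, the product of all face signs is $+1$, so $|S|$ is always even.

The natural first try is a small triangulation, and it must fail. If $Q$ has a Hamiltonian cycle, that one cycle covers all of $S$ and contains $|S|$ vertices of $S$, an even number, so it is an even $S$-cover for every allowed $S$. Both $K_4$ and the cube are Hamiltonian, for instance, and Lemma 5 gives no obstruction there. Covering by itself is no obstruction either: by Petersen's theorem a bridgeless cubic graph has a perfect matching, and the complement of the matching is a union of cycles through every vertex. So $Q$ must be non-Hamiltonian, and the parity condition has to be used cycle by cycle.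

Our tool is the behavior of $Z$ on edge cuts. Write $\delta(X)$ for the set of edges with exactly one end in $X$. Since an even $S$-cover $Z$ is a disjoint union of cycles,
$$|Z\cap\delta(X)|\ \text{is even for every } X\subseteq V(Q);\ \text{it is } 0 \text{ or } 2 \text{ if } |\delta(X)|=3. \tag{2}$$
If moreover $Z\cap\delta(X)=\emptyset$, then $S\cap X$ is covered by cycles inside $X$, each with an even number of vertices of $S$, so $|S\cap X|$ is even. Thus a set $X$ with $|\delta(X)|=3$ and $|S\cap X|$ odd is always entered by $Z$, through exactly two of the three edges.

This suggests a plan: find a fragment $P$ with three outgoing edges such that every even $S$-cover must use one *particular* outgoing edge, and attach three copies of $P$ by these edges to one vertex $v$. Then $v$ would have $Z$-degree 3. A single vertex of $S$ is a fragment with $|S\cap X|=1$, but any two of its three edges may be the ones used, so more structure is needed.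

## A fragment that must be entered but counts as even

We first build a substitute for a vertex that is forced to be covered without changing any parity. Let $E$ be the cube minus a vertex: vertices $s_1,s_2,s_3,z,m_{12},m_{13},m_{23}$, where $m_{ij}$ is adjacent to $s_i,s_j,z$. The deleted cube vertex was adjacent to $s_1,s_2,s_3$. When a vertex set $X$ of $Q$ induces $E$, exactly one further edge leaves $X$ at each $s_i$, and we put $S\cap X=\{s_1,s_2,s_3,z\}$.

**Lemma 6.** Every even $S$-cover $Z$ uses exactly two edges of $\delta(X)$. The path of $Z$ inside $X$ joining these two edges contains an even number of $S$-vertices.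

*Proof.* Suppose $Z\cap\delta(X)=\emptyset$. Inside $X$, the vertices $s_1,s_2,s_3,z$ are adjacent only to the $m_{ij}$. All four are in $S$, so they send $4\cdot2=8$ edges of $Z$ to the three vertices $m_{ij}$, whose total $Z$-degree is at most $6$. This is a contradiction, so by (2) exactly two edges of $\delta(X)$ are used. They lie on the same cycle of $Z$, because each cycle crosses $\delta(X)$ an even number of times. So inside $X$ the set $Z$ consists of one path and possibly some cycles. All four $S$-vertices of $X$ are covered, and each cycle contains an even number of them; hence so does the path. $\square$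

*Example.* The path $s_1\,m_{13}\,s_3\,m_{23}\,z\,m_{12}\,s_2$ is one possible trace of $Z$ in $X$. It contains all four $S$-vertices.

So $X$ behaves like a single vertex that must be covered and contributes an even number of $S$-vertices to its cycle.

## A fragment with one forced pole

For the picture, draw a pentagonal prism with outer pentagon $a_1\dots a_5$, inner pentagon $b_1\dots b_5$ and spokes $a_ib_i$. Replace $a_1$ by a triangle $\alpha\alpha'\alpha''$ and $a_3$ by a triangle $\beta\beta'\beta''$. Then remove the edge $\alpha'\alpha''$, leaving outgoing edges at $\alpha'$ and $\alpha''$, and subdivide $\beta'\beta''$ by a vertex $p$ with an outgoing edge. Written out, we start with the 15 vertices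
$$\alpha,\alpha',\alpha'',\ \beta,\beta',\beta'',\ p,\ a_2,a_4,a_5,\ b_1,\dots,b_5,$$
the edges
$$\begin{aligned}&\alpha\alpha',\ \alpha\alpha'',\ \alpha b_1,\ \alpha'a_2,\ \alpha''a_5;\qquad \beta\beta',\ \beta\beta'',\ \beta b_3,\ \beta'a_2,\ \beta''a_4,\ \beta'p,\ p\beta'';\\ &a_2b_2,\ a_4b_4,\ a_5b_5,\ a_4a_5;\qquad b_1b_2,\ b_2b_3,\ b_3b_4,\ b_4b_5,\ b_5b_1,\end{aligned}$$
and three outgoing edges, the *poles*, at $\alpha'$, $\alpha''$ and $p$. There are $21$ edges and $3$ poles, and $2\cdot21+3=45=3\cdot15$, as it should be for a cubic fragment. Now replace $b_2$ and $b_5$ by copies $X_2,X_5$ of the fragment $E$. We keep writing $b_2,b_5$ for the contracted copies. The resulting vertex set $P$ has $13+7+7=27$ vertices. Let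
$$S\cap P=\{\alpha,\alpha',\beta,\beta',p,a_2,a_4,a_5,b_1,b_3,b_4\}\cup(S\cap X_2)\cup(S\cap X_5),$$
so that $|S\cap P|=11+4+4=19$. Of the 15 starting vertices other than $b_2,b_5$, only $\alpha''$ and $\beta''$ are not in $S$.

**Lemma 7.** If $P$ occurs in $Q$, joined to the rest only by its three poles, then every even $S$-cover $Z$ of $Q$ uses the pole at $p$.

*Proof.* Suppose $Z$ does not use the pole at $p$.

**Step 1: find the poles that are used.** Since $|S\cap P|=19$ is odd, $Z$ uses exactly two poles, as explained after (2). They are the poles at $\alpha'$ and $\alpha''$. Since $p\in S$ has $Z$-degree 2 and its pole is not used, $\beta'p,\,p\beta''\in Z$.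

**Step 2: determine $Z$ near $\alpha$.** The vertices $\alpha'$ and $\alpha''$ have $Z$-degree 2, because their poles are used. So exactly one of $\alpha\alpha',\alpha'a_2$ and exactly one of $\alpha\alpha'',\alpha''a_5$ is in $Z$. Suppose $\alpha\alpha',\alpha\alpha''\in Z$. Then the part of $Z$ that enters $P$ from outside is just the path $\alpha'\alpha\alpha''$, which contains 2 vertices of $S$, namely $\alpha$ and $\alpha'$. The other $17$ vertices of $S\cap P$ lie on cycles of $Z$ inside $P$, each with an even number of them, which is impossible. Since $\alpha\in S$ has $Z$-degree 2, it follows that $\alpha b_1\in Z$ and exactly one of $\alpha\alpha',\alpha\alpha''$ is in $Z$. Hence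
$$\text{exactly one of } \alpha'a_2,\ \alpha''a_5 \text{ is in } Z. \tag{3}$$

**Step 3: determine $Z$ near $\beta$.** The vertices $\beta'$ and $\beta''$ have $Z$-degree 2, because $\beta'p,p\beta''\in Z$. So exactly one of $\beta\beta',\beta'a_2$ and exactly one of $\beta\beta'',\beta''a_4$ is in $Z$. If $\beta\beta',\beta\beta''\in Z$, then $\beta\,\beta'\,p\,\beta''$ is a cycle of $Z$ with the three $S$-vertices $\beta,\beta',p$, which is impossible. As $\beta\in S$, we get $\beta b_3\in Z$ and exactly one of $\beta\beta',\beta\beta''$ is in $Z$. Hence
$$\begin{gathered}\text{exactly one of } \beta'a_2,\ \beta''a_4 \text{ is in } Z;\\ \beta'a_2\in Z\Rightarrow\beta\beta''\in Z;\qquad \beta''a_4\in Z\Rightarrow\beta\beta'\in Z.\end{gathered} \tag{4}$$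

**Step 4: count spokes, to reduce to four cases.** The vertices $a_2,a_4,a_5,b_1,b_3,b_4$ lie in $S$, and the contracted vertices $b_2,b_5$ satisfy Lemma 6, so all of these have $Z$-degree 2. The spokes $\alpha b_1,\ a_2b_2,\ \beta b_3,\ a_4b_4,\ a_5b_5$ form the edge cut around the inner pentagon (with $X_2$ and $X_5$ included), so by (2) an even number of them is in $Z$. Since $\alpha b_1,\beta b_3\in Z$, this number is 2 or 4. If it is 4, the missing spoke is $a_2b_2$, $a_4b_4$ or $a_5b_5$. Steps 5 to 8 exclude the four cases.

**Step 5: exclude exactly two spokes.** Now $a_2b_2,a_4b_4,a_5b_5\notin Z$. Then $b_2$ uses $b_1b_2,b_2b_3$ and $b_4$ uses $b_3b_4,b_4b_5$. So $b_3$ has all of $b_2b_3,b_3b_4,\beta b_3$ in $Z$, which is impossible.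

**Step 6: exclude that only $a_2b_2$ is missing.** Since $b_2$ has $Z$-degree 2, $b_1b_2,b_2b_3\in Z$. With $\alpha b_1,\beta b_3\in Z$ this fills up $b_1$ and $b_3$, so $b_1b_5,b_3b_4\notin Z$, and $b_4$ forces $b_4b_5\in Z$. Since $a_2$ has $Z$-degree 2, $\alpha'a_2,\beta'a_2\in Z$. By (3) and (4), $\alpha''a_5,\beta''a_4\notin Z$, so $a_4a_5\in Z$. Together with $a_4b_4,a_5b_5\in Z$ this gives the cycle $a_4\,b_4\,b_5\,a_5$ of $Z$, where $b_5$ stands for the path through $X_5$. Its $S$-vertices are $a_4,b_4,a_5$ and, by Lemma 6, an even number in $X_5$. The total is odd, which is impossible.

**Step 7: exclude that only $a_4b_4$ is missing.** Since $b_4$ and $a_4$ have $Z$-degree 2, $b_3b_4,b_4b_5\in Z$ and $a_4a_5,\beta''a_4\in Z$. By (4), $\beta\beta'\in Z$. With $a_5b_5,\beta b_3,\beta'p,p\beta''\in Z$, we find that $Z$ contains the cycle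
$$b_3\,b_4\,b_5\,a_5\,a_4\,\beta''\,p\,\beta'\,\beta .$$
Its $S$-vertices are $b_3,b_4,a_5,a_4,p,\beta',\beta$, seven in number, and an even number in $X_5$. The total is odd, which is impossible.

**Step 8: exclude that only $a_5b_5$ is missing.** Since $b_5$ has $Z$-degree 2, $b_4b_5,b_5b_1\in Z$. With $\alpha b_1\in Z$ this fills up $b_1$, so $b_1b_2\notin Z$, and $b_2$ forces $b_2b_3\in Z$ (besides $a_2b_2\in Z$). Since $a_5$ has $Z$-degree 2, $a_4a_5,\alpha''a_5\in Z$. By (3), $\alpha'a_2\notin Z$, so $a_2$ forces $\beta'a_2\in Z$, and by (4), $\beta\beta''\in Z$. So $Z$ contains the cycle
$$b_3\,b_2\,a_2\,\beta'\,p\,\beta''\,\beta .$$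
Its $S$-vertices are $b_3,a_2,\beta',p,\beta$, five in number, and an even number in $X_2$. The total is odd, which is impossible.

All cases are excluded, so the pole at $p$ is used. $\square$

## Three copies around one vertex

**Proposition 8.** There are a 3-edge-connected plane cubic graph $Q$ and a set $S\subseteq V(Q)$ with $|S|$ even such that $Q$ has no even $S$-cover.

*Construction.* Take $K_4$ with vertices $v,1,2,3$ and replace each of $1,2,3$ by a copy of $P$, so that the pole at $p$ of each copy goes to $v$. The other two poles of each copy take over, in either order, the two remaining edges at the replaced vertex. Let $S$ be the union of the three sets $S\cap P$ together with $v$. Then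
$$|V(Q)|=3\cdot27+1=82,\qquad |S|=3\cdot19+1=58,$$
and $58$ is even.

*No even $S$-cover.* By Lemma 7, an even $S$-cover would contain all three edges at $v$, but $v$ would have $Z$-degree $0$ or $2$. So there is none.

It remains to show that $Q$ is planar and 3-edge-connected. We do this by building $Q$ from small graphs with two operations that preserve these properties.

## Star products and edge insertions preserve planarity and 3-edge-connectivity

**Definition (star product).** Let $Q_1,Q_2$ be cubic 3-edge-connected graphs, each with more than two vertices, and let $v_i\in V(Q_i)$. Delete $v_1$ and $v_2$, and join the three dangling ends of one graph to those of the other bijectively.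

*Example.* A star product with $K_4$ replaces $v_1$ by a triangle. A star product with the cube replaces $v_1$ by the fragment $E$.

**Lemma 9.** A star product is cubic and 3-edge-connected, and it is planar if $Q_1$ and $Q_2$ are.

*Proof.* It is clearly cubic. Let $V_i=V(Q_i)\setminus\{v_i\}$.

**Step 1: planarity.** Draw $Q_1$ and $Q_2$ on spheres, cut out a small disk around each $v_i$, and glue the two spheres along the boundary circles. Each circle carries three dangling ends. A bijection between two cyclically ordered 3-element sets preserves or reverses the cyclic order, so, after reflecting one drawing if necessary, the prescribed ends can be made to match.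

**Step 2: $Q_i-v_i$ stays connected after deleting at most one edge.** Otherwise $V_i$ has a partition into nonempty sets $X,Y$ such that $Q_i$ has at most one edge between them. One of the two sets receives at most one of the three edges at $v_i$, so its edge boundary in $Q_i$ has size at most $2$, contradicting 3-edge-connectivity.

**Step 3: the star product stays connected after deleting any set $F$ of at most 2 edges.** One side, say $V_1$, contains at most one edge of $F$ inside it. By Step 2, the graph induced on $V_1$ minus $F$ is connected. Now identify the edges between $V_1$ and $V_2$ with the edges of $Q_2$ at $v_2$, and delete from $Q_2$ the edges corresponding to $F$, of which there are at most 2. Each $x\in V_2$ still has a path to $v_2$ in $Q_2$. Up to its first arrival at $v_2$, this is a path of the star product from $x$ to $V_1$ avoiding $F$. So everything is connected to $V_1$. $\square$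

**Definition (edge insertion).** In a cubic 3-edge-connected graph, subdivide two distinct edges by new vertices $p$ and $w$, and add the edge $pw$.

*Example.* Edge insertion on two opposite edges of $K_4$ adds two vertices and gives a cubic graph on six vertices.

**Lemma 10.** The graph obtained by edge insertion is cubic and 3-edge-connected, and it is planar if the old graph is plane and the two edges lie on a common face.

*Proof.* Cubicity is clear, and for planarity we draw $pw$ inside the common face. Let $X$ be a vertex set of the new graph, nonempty and not everything. We bound $|\delta(X)|$ from below. We may replace $X$ by its complement. An old edge that crosses a cut of old vertices gives, after subdivision, a path with at least one crossing edge; we use this twice.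

**Step 1: $p$ and $w$ on the same side.** Say $p,w\in X$. If $X=\{p,w\}$, then $|\delta(X)|=4$. Otherwise $X\setminus\{p,w\}$ is a nonempty set of old vertices, and not all of them, so its cut in the old graph has at least 3 edges, and $|\delta(X)|\ge3$.

**Step 2: $p$ and $w$ separated.** Say $p\in X$, $w\notin X$. If $X=\{p\}$ or the complement of $X$ is $\{w\}$, then $|\delta(X)|=3$. Otherwise $X\setminus\{p\}$ is a nonempty set of old vertices, and not all of them. The old cut contributes at least 3 crossing edges and $pw$ is one more, so $|\delta(X)|\ge4$. $\square$

**End of the proof of Proposition 8.** We now assemble $Q$.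

**Step 1: check the building blocks.** $K_4$, the cube and the pentagonal prism are planar and cubic. In $K_4$ the cuts have size 3 (one vertex against three) or 4 (two against two), so $K_4$ is 3-edge-connected. The cube and the pentagonal prism each consist of two cycles of length $n$ joined by $n$ spokes, with $n=4$ and $n=5$. Delete at most two edges. If each of the two cycles loses at most one edge, both remain connected, and at least $n-2\ge1$ spokes remain, so the graph is connected. Otherwise one cycle loses two edges, the other cycle and all spokes are intact, and every vertex is still joined to the intact cycle. So both graphs are 3-edge-connected.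

**Step 2: build $P$ together with one extra vertex $w$.** Start with the pentagonal prism, with outer pentagon $a_1\dots a_5$, inner pentagon $b_1\dots b_5$ and spokes $a_ib_i$. Replace $a_1$ by a triangle $\alpha\alpha'\alpha''$, with $\alpha$ joined to $b_1$, $\alpha'$ to $a_2$ and $\alpha''$ to $a_5$. Replace $a_3$ by a triangle $\beta\beta'\beta''$, with $\beta$ joined to $b_3$, $\beta'$ to $a_2$ and $\beta''$ to $a_4$. These are star products with $K_4$. Drawing the triangles near the old positions of $a_1$ and $a_3$, we see that the outer face is bounded by $a_2\,\alpha'\,\alpha''\,a_5\,a_4\,\beta''\,\beta'$, so the edges $\alpha'\alpha''$ and $\beta'\beta''$ lie on it. Subdivide $\alpha'\alpha''$ by $w$ and $\beta'\beta''$ by $p$, and add $wp$: this is an edge insertion on a common face. Finally replace $b_2$ and $b_5$ by fragments $E$, which are star products with the cube. By Lemmas 9 and 10 the resulting graph is planar, cubic and 3-edge-connected. Comparing with the edge list of $P$, we see that deleting $w$ leaves exactly $P$, with poles at $\alpha',\alpha'',p$.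

**Step 3: build $Q$.** $Q$ arises from $K_4$ by three star products, at the vertices $1,2,3$, with the graph of Step 2 at its vertex $w$. The star product allows any bijection of the ends, so the pole at $p$ can be sent to $v$. By Lemma 9, $Q$ is planar, cubic and 3-edge-connected. $\square$

## The dual triangulation of $Q$ and its signature

*Proof of Theorem 1.* Take $Q,S$ from Proposition 8, with $Q$ drawn in the plane, and let $T=Q^*$.

**Step 1: $T$ is a simple plane triangulation.** By Euler's formula $Q$ has $2-82+123=43$ faces, so $T$ has $43$ vertices. Since $Q$ is connected, the faces of $T$ correspond to the vertices of $Q$, and since $Q$ is cubic each is bounded by a closed walk of length 3. Under plane duality the edge sets of cycles of $T$ are the bonds of $Q$. A loop of $T$ would give a bridge of $Q$, and a pair of parallel edges of $T$ would give a 2-edge-cut of $Q$. Both are excluded, because $Q$ is 3-edge-connected. So $T$ is simple, and every face is bounded by a triangle.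

**Step 2: choose $\pi$ so that the negative faces are exactly those in $S$.** Since $|S|$ is even and $Q$ is connected, there is a set $J\subseteq E(Q)$ whose odd-degree vertices are exactly those of $S$: pair up the vertices of $S$, choose a path in $Q$ for each pair, and take the symmetric difference of the paths. Put $\pi(e)=-1$ if and only if $e^*\in J$. A face $f$ of $T$ then has boundary sign $(-1)^{\deg_J(f)}$, so the negative faces are exactly those in $S$.

**Step 3: conclude.** Let $(G,\sigma)=G(T,\pi)$, a signed bipartite planar graph. By Lemma 4, $S(H)\not\to(G,\sigma)$ for every non-bipartite loopless $H$, in particular for $H=K_3$. If $(G,\sigma)\to(K_{3,3},M)$, then by Lemma 5 $Q$ would have an even $S$-cover, contradicting Proposition 8. Hence $(G,\sigma)\not\to(K_{3,3},M)$, and by the known equivalence $\chi_c(G,\sigma)>3$. $\square$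

The statement of the problem is therefore disproved. The counterexample has $43+123+82+6\cdot82=740$ vertices.

## Bipartite $H$ and negative girth 6

*Proof of Theorem 2.*

**Step 1: non-bipartite $H$, to show that the implication fails.** By Theorem 1 the graph $(G,\sigma)$ constructed there is signed bipartite planar with $S(H)\not\to(G,\sigma)$ and $\chi_c(G,\sigma)>3$. So the implication fails for $H$.

**Step 2: edgeless $H$.** Here $S(H)$ is edgeless and maps to every nonempty signed graph, so the implication holds vacuously.

**Step 3: bipartite $H$ with an edge, to show that $S(H)\to C_{-4}$.** Write $C_{-4}=u_0x_0v_0y_0$ with negative edge $u_0y_0$, and fix a homomorphism $h$ from $H$ to the graph $K_2$ with vertices $u_0,v_0$. For each edge $uv$ of $H$ with $h(u)=u_0$, use the normal form of $S(H)$: name the new vertices so that the negative one of the two paths from $u$ to $v$ is the one through $y_{uv}$, and switch at $x_{uv},y_{uv}$ so that $u\,y_{uv}$ is the only negative edge of the 4-cycle. Then $u\mapsto h(u)$ for $u\in V(H)$, $x_{uv}\mapsto x_0$, $y_{uv}\mapsto y_0$ preserves all edge signs, and it is a homomorphism $S(H)\to C_{-4}$.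

**Step 4: translate $S(H)\not\to(G,\sigma)$ into a condition on cycles.** Let $(G,\sigma)$ be a signed bipartite planar graph with $S(H)\not\to(G,\sigma)$. By Step 3 and Lemma 1(iii), $C_{-4}\not\to(G,\sigma)$. So $(G,\sigma)$ has no negative 4-cycle: such a cycle can be switched so that it has one negative edge in any prescribed position, and it would then be an image of $C_{-4}$. It also has no pair of parallel edges of opposite signs, because $C_{-4}$ maps to such a pair, as we saw in the first section. Since $G$ is bipartite, all its cycles have even length, so all negative cycles have length at least $6$.

**Step 5: apply the theorem on negative girth 6.** By the theorem of R. Naserasr and Z. Wang (*Signed bipartite circular cliques and a bipartite analogue of Grötzsch's theorem*, Discrete Mathematics 346 (2023)), every signed bipartite planar graph of negative girth at least $6$ (all negative cycles have length at least 6) has circular chromatic number at most $3$. So $\chi_c(G,\sigma)\le3$, and the implication holds for $H$. $\square$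

Thus the negative-girth-6 theorem cannot be extended by forbidding $S(H)$ for any non-bipartite $H$. Since the single graph of Theorem 1 receives no homomorphism from any $S(C_{2k+1})$ with $k\ge1$, it cannot be extended even by forbidding all of these simultaneously.
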